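\title{Jordan tuples with multiple maxima in the Jordan--Kronecker invariants of Lie algebras}

\begin{abstract}
The Jordan--Kronecker invariants of a complex Lie algebra $\mathfrak g$ record the block structure of a generic pencil of skew-symmetric forms $\mathcal A_{x+\lambda a}$, $x,a\in\mathfrak g^*$. Suppose that there is no Kronecker $3\times3$ block and at most one Kronecker $1\times1$ block. We show that the number $N$ of eigenvalues whose largest Jordan block is repeated need not be bounded by the sum of the Kronecker indices. The counterexample has dimension $21$, one Kronecker $5\times5$ block and $N=4$, and no counterexample has smaller dimension. The bound holds for all Lie algebras with given Kronecker blocks only if there is no such block or a single $1\times1$ block; in all other cases $N$ is unbounded. We also prove a general realization theorem and determine all realizable invariants with a single Kronecker $5\times5$ block.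
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Jordan--Kronecker invariants}

Let $\mathfrak g$ be a finite-dimensional complex Lie algebra. Every $y\in\mathfrak g^*$ defines a skew-symmetric bilinear form $\mathcal A_y(e,e')=y([e,e'])$ on $\mathfrak g$; in a basis with structure constants $c_{ij}^k$ its matrix is $\bigl(\sum_k c_{ij}^ky_k\bigr)$. A single skew-symmetric form has one invariant, its rank. A pair of forms has many more, and since $\mathcal A_y$ depends linearly on $y$, every pair $(x,a)\in\mathfrak g^*\times\mathfrak g^*$ gives a pencil $\mathcal A_{x+\lambda a}=\mathcal A_x+\lambda\mathcal A_a$.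

To state the normal form of such pencils, put, for any rectangular matrix $C$,
\[
\widehat C=\begin{pmatrix}0&C\\-C^T&0\end{pmatrix},\qquad \mathbb J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}.
\]
Let $\Delta_\nu$ be the $\nu\times\nu$ matrix with entries $1$ at the places $(i,i+1)$ and $0$ elsewhere, and let $\Lambda_k(\lambda)$ be the $(k-1)\times k$ matrix with $\lambda$ at the places $(i,i)$, $1$ at the places $(i,i+1)$ and $0$ elsewhere. The Jordan--Kronecker theorem says that for skew-symmetric forms $A,B$ on a finite-dimensional complex vector space there is a basis, independent of $\lambda$, in which $A+\lambda B$ is block diagonal with blocks $\widehat C$, where each $C$ is one of the following: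
\begin{itemize}
\item $C=(\lambda-\lambda_0)I_\nu+\Delta_\nu$, a \emph{Jordan block} of size $2\nu\times2\nu$ with eigenvalue $\lambda_0\in\mathbb C$;
\item $C=I_\nu+\lambda\Delta_\nu$, a Jordan block of size $2\nu\times2\nu$ with eigenvalue $\infty$;
\item $C=\Lambda_k(\lambda)$, a \emph{Kronecker block} of size $(2k-1)\times(2k-1)$; the number $k\ge1$ is its \emph{index}, and for $k=1$ the block is the $1\times1$ zero matrix.
\end{itemize}
The Jordan blocks describe the values of $\lambda$ at which the rank drops, and how it drops. The Kronecker blocks describe the kernel that is present for all $\lambda$: a block of index $k$ contributes a kernel vector of degree $k-1$ in $\lambda$.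

Throughout, \emph{generic} means ``in some nonempty Zariski open set''. For a generic pair $(x,a)$ the number and sizes of the blocks of $\mathcal A_{x+\lambda a}$ do not depend on the pair. The \emph{Jordan--Kronecker (JK) invariants} of $\mathfrak g$ are the collection
\[
J_{\lambda_1}(2n_{11},\dots,2n_{1s_1}),\ \dots,\ J_{\lambda_p}(2n_{p1},\dots,2n_{ps_p}),\quad 2k_1-1,\ \dots,\ 2k_q-1 .
\]
Here $2k_j-1$ stands for a Kronecker block of index $k_j$, and the \emph{Jordan tuple} $J_{\lambda_i}(2n_{i1},\dots,2n_{is_i})$, with $n_{i1}\ge\dots\ge n_{is_i}$, lists the sizes of all Jordan blocks with the eigenvalue $\lambda_i$. The $\lambda_i$ are regarded as distinct formal variables, and we often omit them. The sequence of half-sizes $(n_1,\dots,n_s)$ is the \emph{type} of $J(2n_1,\dots,2n_s)$; thus $J(2,2)$ has type $(1,1)$. A tuple has a \emph{unique maximum} if $s=1$ or $n_1>n_2$, and it has \emph{multiple maxima} if $n_1=n_2$; in the second case we speak of an \emph{MM tuple} and an \emph{MM type}. A tuple is called \emph{unique} if no other tuple of the collection has the same type. We write $K=\{k_1,\dots,k_q\}$ for the multiset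 of Kronecker indices, $\sigma=k_1+\dots+k_q$, and $N$ for the number of MM tuples.

Elements of $\mathfrak g$ are linear functions on $\mathfrak g^*$, so the entries of the matrix $\mathcal A$ are simply the brackets of basis vectors. We write $z(\lambda)$ for the value of $z\in\mathfrak g$ at $x+\lambda a$.

\begin{example}\label{ex:first}
\begin{enumerate}
\item[(a)] An abelian Lie algebra of dimension $n$ has $n$ Kronecker $1\times1$ blocks.
\item[(b)] For $[h,z]=z$ the pencil is $z(\lambda)\mathbb J$, and the invariants are $J(2)$.
\item[(c)] For the Heisenberg algebra $[X_1,Y_1]=[X_2,Y_2]=z$ the pencil is $z(\lambda)\mathbb J\oplus z(\lambda)\mathbb J\oplus0$, and the invariants are $J(2,2),\ 1$. Here $N=1=\sigma$.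
\item[(d)] For $[h,z_1]=z_1$, $[h,z_2]=z_2$ the pencil is $\widehat C$ with $C=(z_1(\lambda),z_2(\lambda))$. For generic $(x,a)$ a constant change of basis in $\langle z_1,z_2\rangle$ turns $C$ into $(\lambda,1)=\Lambda_2(\lambda)$, so there is one Kronecker $3\times3$ block.
\end{enumerate}
\end{example}

\subsection{The question}

A collection of Jordan tuples and Kronecker sizes is \emph{realizable} if it is the collection of JK invariants of some Lie algebra. The following is known \cite{Kozlov}. Every collection containing a Kronecker $3\times3$ block or several Kronecker $1\times1$ blocks is realizable. In the remaining case, that is, under the condition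
\begin{equation}\label{eq:cond}
\text{no } k_i \text{ equals } 2, \text{ and at most one } k_i \text{ equals } 1,
\end{equation}
every collection with at most $\sigma$ MM tuples is realizable, and no collection with more than $\sigma$ unique MM tuples is realizable. The last two statements have the same bound and differ only in the word ``unique''. If that word could be dropped, realizability would be characterized completely. This is the problem posed in \cite{Kozlov}:
\begin{quote}
\emph{If the Kronecker indices of a Lie algebra satisfy \eqref{eq:cond}, is it true that $N\le k_1+\dots+k_q$?}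
\end{quote}
The simplest cases support a positive answer. The inequality holds for $K=\varnothing$ and $K=\{1\}$ (Theorem~\ref{thm:B}), and for a single Kronecker block of any size it holds unless one explicit polynomial attached to $\mathfrak g$ vanishes identically (Lemma~\ref{lem:euler}). The answer is nevertheless negative.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $\mathfrak g$ have the basis $h_1,h_2,z_1,z_2,z_3$ and $X_1^\tau,X_2^\tau,Y_1^\tau,Y_2^\tau$ $(\tau=1,\dots,4)$. Let $[h_1,h_2]=0$, and let the other basis vectors be common eigenvectors of $\operatorname{ad}h_1,\operatorname{ad}h_2$ with the pairs of eigenvalues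
\[
z_1:(1,0),\quad z_2:(1,1),\quad z_3:(1,-1),\quad X_1^\tau,Y_2^\tau:(\tfrac12,\tfrac12),\quad X_2^\tau,Y_1^\tau:(\tfrac12,-\tfrac12).
\]
Let the remaining nonzero brackets be
\[
[X_1^\tau,Y_1^\tau]=[X_2^\tau,Y_2^\tau]=z_1,\qquad [X_1^\tau,Y_2^\tau]=\gamma_\tau z_2,\qquad [X_2^\tau,Y_1^\tau]=z_3,
\]
where $\gamma_1=\gamma_2=1$ and $\gamma_3=\gamma_4=2$. Then $\mathfrak g$ is a Lie algebra of dimension $21$ with JK invariants
\[
J_{\lambda_1}(2,2),\ J_{\lambda_2}(2,2),\ J_{\lambda_3}(2,2),\ J_{\lambda_4}(2,2),\ 5 .
\]
Thus $K=\{3\}$ satisfies \eqref{eq:cond}, and $N=4>3=\sigma$.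
\end{theorem}

\begin{theorem}\label{thm:B}
Let $K$ satisfy \eqref{eq:cond}, and consider all Lie algebras with Kronecker indices $K$.
\begin{enumerate}
\item[(a)] If $K=\varnothing$, then $N=0$. If $K=\{1\}$, then $N\le1$, and $N=1$ occurs.
\item[(b)] For every other $K$, the number $N$ is unbounded.
\end{enumerate}
Hence $N\le\sigma$ holds for all Lie algebras with Kronecker indices $K$ if and only if $K=\varnothing$ or $K=\{1\}$. Every Lie algebra that satisfies \eqref{eq:cond} and has $N>\sigma$ has dimension at least $21$, and $21$ is attained.
\end{theorem}

\begin{theorem}\label{thm:C}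
Let $K=\{k_1,\dots,k_q\}$ be a finite multiset of positive integers with at least one $k_i\ge3$. For each $i$ with $k_i\ge3$ fix an integer $d_i\ge\lceil k_i/2\rceil$. Then the Kronecker indices $K$ are realizable together with the following Jordan tuples:
\begin{itemize}
\item any finite collection of tuples with unique maximum;
\item at most $\sigma$ further tuples of arbitrary types;
\item for each $i$ with $k_i\ge3$, any finite number of groups, each consisting of $d_i$ tuples of one arbitrary type.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:D}
Consider a collection consisting of a single Kronecker $5\times5$ block and finitely many Jordan tuples. For each MM type $T$ let $m_T$ be the number of tuples of type $T$. The collection is realizable if and only if there is an integer $d\ge2$ with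
\[
\sum_T(m_T\bmod d)\le3 ,
\]
the sum being over all MM types. Tuples with unique maximum are unrestricted.
\end{theorem}

For example, MM tuples of six types with multiplicities $2,2,3,3,3,3$ are not realizable with a single $5\times5$ block, although none of them is unique: the sum equals $4$ for $d=2$, it equals $4$ for $d=3$, and it equals $16$ for $d\ge4$. So, under \eqref{eq:cond}, the condition ``$N\le\sigma$'' is not necessary for realizability, and the condition ``at most $\sigma$ unique MM tuples'' is not sufficient. We do not claim a complete classification for all other Kronecker data; there Theorem~\ref{thm:C} gives a sufficient condition. The proofs below do not use the realization results of \cite{Kozlov}.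

\subsection{The mechanism}

The eigenvalues of a generic pencil are the points where the line $x+\lambda a$ meets the hypersurfaces $\{f=0\}\subset\mathfrak g^*$ on which the rank of $\mathcal A$ drops, and all $\deg f$ intersection points with one irreducible hypersurface carry the same type (Lemma~\ref{lem:sing}). So $N$ is a sum of degrees, and a unique tuple comes from a hyperplane. Suppose for simplicity that $q=1$. Then the kernel of $\mathcal A_y$ is spanned by a polynomial $1$-form $\theta$ on $\mathfrak g^*$, and an MM tuple can only sit on a hypersurface on which $\theta$ restricts to zero (Proposition~\ref{prop:inv}). In the algebras that we construct,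
\[
\theta=z_1\cdots z_k\sum_{j=1}^kc_j\frac{dz_j}{z_j}=z_1\cdots z_k\;d\log z^c,\qquad z^c=z_1^{c_1}\cdots z_k^{c_k},
\]
with nonzero integers $c_j$. The $k$ hyperplanes $z_j=0$ are always available, and they account for the bound $\sigma$. But if $\sum_jc_j=0$, then $z^c$ is homogeneous of degree $0$, its level sets are cones, and there is a one-parameter family of further candidates, all of the same degree $d$. Each of them yields $d$ tuples of equal type. This is invisible to a count of unique tuples when $d\ge2$, and it is the source of the groups in Theorem~\ref{thm:C} and of the residues modulo $d$ in Theorem~\ref{thm:D}.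

Section~\ref{sec:read} explains how JK invariants are computed. Sections~\ref{sec:A} and~\ref{sec:C} contain the constructions, Section~\ref{sec:obs} the obstruction, and Sections~\ref{sec:B} and~\ref{sec:D} the proofs of Theorems~\ref{thm:B} and~\ref{thm:D}.

\section{Reading off the invariants}\label{sec:read}

The basis in the Jordan--Kronecker theorem is independent of $\lambda$ and hard to find. The Jordan blocks, however, can be detected by changes of basis that depend on $\lambda$, and these are easy to perform.

\subsection{Elementary divisors}

Let $\mathcal R$ be a discrete valuation ring with uniformizer $t$, so that every nonzero element is a unit times a power of $t$. We use two such rings: the ring $\mathcal O_{\lambda_0}$ of rational functions of $\lambda$ that are regular at $\lambda_0$, with $t=\lambda-\lambda_0$, and, for an irreducible polynomial $f$ on $\mathfrak g^*$, the ring of rational functions whose denominator is not divisible by $f$, with $t=f$.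

For every matrix $C$ over $\mathcal R$ there are invertible matrices $P,Q$ over $\mathcal R$ such that $PCQ$ has diagonal entries $t^{e_1},\dots,t^{e_\rho},0,\dots,0$ and vanishes off the diagonal (Smith normal form). The multiset of the exponents is determined by $C$, and the $t^{e_i}$ with $e_i>0$ are the \emph{elementary divisors} of $C$. If $C$ is square and $\det C\ne0$, then the number of elementary divisors is the corank of $C$ modulo $t$, and the sum of their exponents is the valuation of $\det C$. In particular:
\begin{equation}\label{eq:corank}
\begin{array}{c}\text{if $\det C$ has valuation $\nu\ge1$ and $C \bmod t$ has corank $1$,}\\ \text{then $t^\nu$ is the only elementary divisor of $C$.}\end{array}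
\end{equation}
We call $C$ \emph{unimodular} if $\det C$ is a unit. The matrix $\widehat C$ has each elementary divisor of $C$ twice, because it is equivalent to $C\oplus C^T$.

A skew-symmetric form $\omega$ on a free $\mathcal R$-module is congruent to $\bigoplus_jt^{n_j}\mathbb J\oplus0$. Indeed, if $\omega\ne0$, take two basis vectors $e_1,e_2$ for which $\omega(e_1,e_2)$ has the smallest valuation $\nu$, and rescale $e_1$ so that $\omega(e_1,e_2)=t^\nu$. For $j\ge3$ the vectors $e_j-t^{-\nu}\omega(e_j,e_2)e_1+t^{-\nu}\omega(e_j,e_1)e_2$ have coefficients in $\mathcal R$ and are orthogonal to $e_1$ and $e_2$; now use induction.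

\begin{lemma}\label{lem:read}
Let $A(\lambda)=A+\lambda B$ be a pencil of skew-symmetric $n\times n$ matrices, of rank $r$ over $\mathbb C(\lambda)$, with Kronecker indices $k_1,\dots,k_q$. Assume that $\operatorname{rank}B=r$.
\begin{enumerate}
\item[(a)] We have $q=n-r$, and there is no eigenvalue $\infty$. A number $\lambda_0$ is an eigenvalue if and only if $\operatorname{rank}A(\lambda_0)<r$. The tuple at $\lambda_0$ has type $(n_1,\dots,n_s)$ if and only if the elementary divisors of $A(\lambda)$ over $\mathcal O_{\lambda_0}$ are $t^{n_1},\dots,t^{n_s}$, each taken twice.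
\item[(b)] The kernel of $A(\lambda)$ in $\mathbb C[\lambda]^n$ has a basis $v_1,\dots,v_q$ such that $v_1\wedge\dots\wedge v_q$ vanishes at no $\lambda\in\mathbb C$ and has degree $\sum_j(k_j-1)$.
\item[(c)] The kernel vectors of degree at most $e$ form a space of dimension $\delta(e)=\sum_j\max(0,e-k_j+2)$, and the function $\delta$ determines $K$.
\end{enumerate}
\end{lemma}

\begin{proof}
We inspect the three kinds of blocks $\widehat C$. The matrix $C=(\lambda-\lambda_0)I_\nu+\Delta_\nu$ has determinant $(\lambda-\lambda_0)^\nu$ and corank $1$ at $\lambda_0$, so by \eqref{eq:corank} its only elementary divisor at $\lambda_0$ is $t^\nu$; at other points it is unimodular. The matrix $\Lambda_k(\lambda)$ without its first column is unitriangular, so $\Lambda_k$ has rank $k-1$ at every point and no elementary divisors. The kernel of $\widehat{\Lambda_k}$ consists of the multiples of the vector with components $0,\dots,0,1,-\lambda,\dots,(-\lambda)^{k-1}$, and such a multiple is polynomial only if the factor is. For these two kinds of blocks the coefficient of $\lambda$ in $C$ has the same rank as $C$ over $\mathbb C(\lambda)$,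 while for $C=I_\nu+\lambda\Delta_\nu$ its rank is smaller by one; so $\operatorname{rank}B=r$ excludes the eigenvalue $\infty$. This proves (a). Let $v_j$ be the kernel vector of the $j$th Kronecker block. The $v_j$ vanish nowhere, have degree $k_j-1$, and lie in different blocks, so their values at any point, as well as their leading coefficients, are linearly independent. This gives (b) and the formula for $\delta$. Finally $\delta(e)-\delta(e-1)$ is the number of $j$ with $k_j\le e+1$.
\end{proof}

\subsection{Generic lines}

From now on $n=\dim\mathfrak g$, $r$ is the rank of $\mathcal A_y$ for generic $y$, and $A(\lambda)=\mathcal A_{x+\lambda a}$. We always take $x,a$ with $\operatorname{rank}\mathcal A_x=\operatorname{rank}\mathcal A_a=r$, so that Lemma~\ref{lem:read} applies. Two nonempty Zariski open subsets of $\mathfrak g^*\times\mathfrak g^*$ intersect, so finitely many further generic conditions may be imposed on $(x,a)$.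

\begin{lemma}\label{lem:lines}
For generic $(x,a)$ the following hold.
\begin{enumerate}
\item[(a)] The line $x+\lambda a$, $\lambda\in\mathbb C$, misses a given closed subset $\mathcal X\subset\mathfrak g^*$ of codimension at least $2$. In particular, two given nonproportional irreducible polynomials have no common root on the line.
\item[(b)] For a given irreducible homogeneous polynomial $f$, the polynomial $f(x+\lambda a)$ has exactly $\deg f$ roots, all simple.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The pairs whose line meets $\mathcal X$ form the image of $\mathcal X\times\mathfrak g^*\times\mathbb C$ under $(y,a,\lambda)\mapsto(y-\lambda a,a)$, which has dimension at most $(n-2)+n+1<2n$.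

(b) The coefficient of $\lambda^{\deg f}$ is $f(a)$, so it suffices to show that the discriminant of $f(x+\lambda a)$, a polynomial in $(x,a)$, is not zero. Fix $a$ with $f(a)\ne0$ and linear coordinates $y_1,\dots,y_n$ with $a=(1,0,\dots,0)$. By Gauss's lemma $f$ is irreducible as a polynomial in $y_1$ over $\mathbb C(y_2,\dots,y_n)$, so in characteristic $0$ it has no multiple roots and its discriminant in $y_1$ is not zero.
\end{proof}

\section{Weighted algebras and the counterexample}\label{sec:A}

\subsection{A class of Lie algebras}

All our examples have the same shape. Let $V,H,Z$ be vector spaces, with fixed bases of $V$ and $Z$, and let every basis vector $e$ of $V$ or $Z$ be given a \emph{weight} $w(e)\in H^*$. Let $[\ ,\ ]\colon V\times V\to Z$ be a skew-symmetric bilinear map that is \emph{additive on weights}: for basis vectors $e,e'$ of $V$ the bracket $[e,e']$ is a linear combination of basis vectors of $Z$ of weight $w(e)+w(e')$. On $\mathfrak g=V\oplus H\oplus Z$ put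
\[
[h,e]=w(e)(h)\,e,\qquad [H,H]=[V,Z]=[Z,Z]=0 .
\]
This is a Lie algebra, which we call a \emph{weighted algebra}. Indeed, on $V\oplus Z$ all double brackets vanish, so the Jacobi identity holds there; additivity says that every $h\in H$ acts on $V\oplus Z$ by a derivation; these derivations commute; and $\mathfrak g$ is the semidirect product. In the order $V,H,Z$,
\begin{equation}\label{eq:shape}
\mathcal A=\begin{pmatrix}S&L&0\\-L^T&0&M\\0&-M^T&0\end{pmatrix},
\end{equation}
where the entries of $S$ and $M$ are elements of $Z$ and those of $L$ are elements of $V$. We shall see that $M$ governs the Kronecker part and $S$ the Jordan part. The block $L$ is forced on us by the Jacobi identity and mixes the two, but the next lemma removes it wherever $M$ has full rank.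

\begin{lemma}\label{lem:split}
Let $\mathcal O=\mathcal O_{\lambda_0}$, and let $\omega$ be a skew-symmetric form on a direct sum $W\oplus H'\oplus Z'$ of free $\mathcal O$-modules of finite rank such that
\[
\omega(H',H')=0,\qquad \omega(Z',W)=0,\qquad \omega(Z',Z')=0 .
\]
Suppose that the matrix $M'$ of the pairing $H'\times Z'\to\mathcal O$ has full row rank at $\lambda_0$. Then $\omega$ is congruent over $\mathcal O$ to $\omega|_W\oplus\widehat I\oplus0$, where $I$ is the identity matrix of size $\operatorname{rank}H'$ and the zero block has size $\operatorname{rank}Z'-\operatorname{rank}H'$.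
\end{lemma}

\begin{proof}
Some maximal minor of $M'$ is a unit, so column operations over $\mathcal O$ bring $M'$ to the form $(I\,|\,0)$. Thus for a basis $h_1,\dots,h_\rho$ of $H'$ there is a basis $\zeta_1,\zeta_2,\dots$ of $Z'$ with $\omega(h_i,\zeta_j)=\delta_{ij}$. For $v\in W$ put $v'=v+\sum_i\omega(v,h_i)\zeta_i$. Then $\omega(v',h_i)=\omega(v,h_i)-\omega(v,h_i)=0$ and $\omega(v',Z')=0$, and $\omega(v_1',v_2')=\omega(v_1,v_2)$ because $Z'$ is orthogonal to $W$ and to itself.
\end{proof}

\begin{example}\label{ex:k2}
The mechanism is already visible for a Kronecker $3\times3$ block. Let $H=\mathbb Ch$, and identify a weight with its value at $h$. Let $Z=\langle z_1,z_2\rangle$ with both weights equal to $1$, as in Example~\ref{ex:first}(d). Since the weights agree, every $z_1-\gamma z_2$ is an admissible bracket. Take distinct numbers $\gamma_1,\dots,\gamma_N$ and basis vectors $X_i,Y_i,X_i',Y_i'$ of weight $\frac12$ with $[X_i,Y_i]=[X_i',Y_i']=z_1-\gamma_iz_2$. The row $M=(z_1,z_2)$ vanishes only in codimension $2$, so on a generic line Lemma~\ref{lem:split} applies at every $\lambda_0$, and $A(\lambda)$ is congruent to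 $S\oplus\mathbb J\oplus0$ with $S=\bigoplus_i(z_1-\gamma_iz_2)(\mathbb J\oplus\mathbb J)$. Hence $q=1$, there are $N$ tuples $J(2,2)$, and the Kronecker block has size $(4N+3)-4N=3$. So $\sigma=2$ and $N$ is arbitrary.
\end{example}

The example rests on the pencil of hyperplanes $z_1=\gamma z_2$. In Theorem~\ref{thm:A} the weights of $z_1,z_2,z_3$ are distinct, so an admissible bracket is a multiple of a single $z_j$, and only three hyperplanes are available. But $2w(z_1)=w(z_2)+w(z_3)$, so the two monomials of $z_1^2-\gamma z_2z_3$ have the same total weight. A quadric cannot be a bracket. It can be the determinant of a matrix of brackets, and this is enough.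

\subsection{Proof of Theorem~\ref{thm:A}}

Take $H=\langle h_1,h_2\rangle$, $Z=\langle z_1,z_2,z_3\rangle$, and let $V$ be spanned by the $X_j^\tau,Y_j^\tau$. The brackets are additive on weights:
\[
(\tfrac12,\tfrac12)+(\tfrac12,-\tfrac12)=(1,0),\qquad 2(\tfrac12,\tfrac12)=(1,1),\qquad 2(\tfrac12,-\tfrac12)=(1,-1),
\]
which accounts for $[X_1^\tau,Y_1^\tau]$ and $[X_2^\tau,Y_2^\tau]$, for $[X_1^\tau,Y_2^\tau]$, and for $[X_2^\tau,Y_1^\tau]$. So $\mathfrak g$ is a weighted algebra of dimension $16+2+3=21$, and in \eqref{eq:shape}
\[
M=\begin{pmatrix}z_1&z_2&z_3\\0&z_2&-z_3\end{pmatrix},\qquad S=\bigoplus_{\tau=1}^4\widehat{B_\tau},\qquad B_\tau=\begin{pmatrix}z_1&\gamma_\tau z_2\\z_3&z_1\end{pmatrix}.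
\]
The $2\times2$ minors of $M$ are $z_1z_2$, $-z_1z_3$ and $-2z_2z_3$. They vanish simultaneously only where two of the $z_j$ vanish, which is a set of codimension $2$. So on a generic line $M(\lambda_0)$ has rank $2$ for every $\lambda_0$, and by Lemma~\ref{lem:split} the pencil $A(\lambda)$ is congruent over $\mathcal O_{\lambda_0}$ to $S(\lambda)\oplus\widehat{I_2}\oplus0$ with a $1\times1$ zero block. Since $\det B_\tau=z_1^2-\gamma_\tau z_2z_3\ne0$, we get $r=20$ and $q=1$, and $A(\lambda)$ has the same elementary divisors as $S(\lambda)$.

The quadratic forms $f_1=z_1^2-z_2z_3$ and $f_2=z_1^2-2z_2z_3$ have rank $3$, so they are irreducible, and they are not proportional. By Lemma~\ref{lem:lines} each has two simple roots on a generic line, and the four roots are distinct. At a root of $f_1$ the determinants of $B_1$ and $B_2$ have valuation $1$, so each of these matrices has the single elementary divisor $t$, while $B_3,B_4$ are unimodular. Thus $S$ has the elementary divisor $t$ four times, and the tuple is $J(2,2)$ by Lemma~\ref{lem:read}(a). At a root of $f_2$ the roles of $B_1,B_2$ and $B_3,B_4$ are exchanged. At all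 other points $S$ is unimodular. The Jordan blocks have total size $4\cdot4=16$, and the only Kronecker block has size $21-16=5$. \qed

\section{The realization theorem}\label{sec:C}

We prove Theorem~\ref{thm:C} by building a weighted algebra. Three things have to be added to the proof of Theorem~\ref{thm:A}: arbitrary Kronecker indices, arbitrary types on a hypersurface of degree $d$, and an unlimited supply of tuples with unique maximum.

\subsection{The spaces $H$ and $Z$}

For each $i$ we choose a vector $c^{(i)}\in\mathbb Z^{k_i}$ with nonzero entries. If $k_i\le2$, all entries are $1$. If $k=k_i\ge3$ and $d=d_i$, put $\alpha=\lceil k/2\rceil\ge2$, $\beta=\lfloor k/2\rfloor\ge1$ and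
\[
c^{(i)}=\bigl(d-\alpha+1,\underbrace{1,\dots,1}_{\alpha-1},\,-(d-\beta+1),\underbrace{-1,\dots,-1}_{\beta-1}\bigr).
\]
The first $\alpha$ entries are positive with sum $d$, the last $\beta$ entries are negative with sum $-d$, and the vector is primitive (its entries have greatest common divisor $1$) because one entry equals $1$. The hypotheses on $k_i$ and $d_i$ are used here. A vector with $k$ nonzero integer entries, positive part $d$ and negative part $-d$ has at most $d$ entries of each sign, which forces $d\ge\lceil k/2\rceil$; and for $k=2$ the only such vector up to sign, $(d,-d)$, is not primitive when $d\ge2$.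

Let $Z_i$ have the basis $z_{i1},\dots,z_{ik_i}$, let $H_i=\{\eta\in\mathbb C^{k_i}:\sum_jc^{(i)}_j\eta_j=0\}$, and let $w(z_{ij})\in H_i^*$ be the $j$th coordinate function. Up to a factor the only linear relation among $w(z_{i1}),\dots,w(z_{ik_i})$ is
\begin{equation}\label{eq:rel}
\sum_jc_j^{(i)}w(z_{ij})=0 .
\end{equation}
Since all $c_j^{(i)}$ are nonzero, any $k_i-1$ of these weights form a basis of $H_i^*$. For each prescribed tuple $U$ with unique maximum (repeated types are treated as different indices $U$) add two vectors $h_U,z_U$ with $w(z_U)(h_U)=1$, as in Example~\ref{ex:first}(b). Put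
\[
H=\bigoplus_iH_i\oplus\bigoplus_U\mathbb Ch_U,\qquad Z=\bigoplus_iZ_i\oplus\bigoplus_U\mathbb Cz_U,
\]
and extend each of the weights by $0$ to the other summands of $H$. The basis vectors $z_{ij},z_U$ of $Z$ are called \emph{variables}. The matrix $M$ is the direct sum of the $1\times1$ matrices $(z_U)$ and the $(k_i-1)\times k_i$ matrices $M_i$, whose $j$th column is $z_{ij}$ times the column of values of $w(z_{ij})$ on a basis of $H_i$. Therefore
\begin{equation}\label{eq:Mrank}
M_i \text{ has full row rank at every point where at most one } z_{ij} \text{ vanishes.}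
\end{equation}

\subsection{The hypersurfaces}

Let $k_i\ge3$ and $d=d_i\ge2$. Let $l_1,\dots,l_d$ be the list of the variables $z_{ij}$ with $c_j^{(i)}>0$, each repeated $c_j^{(i)}$ times, and let $r_1,\dots,r_d$ be the list of the $z_{ij}$ with $c_j^{(i)}<0$, each repeated $-c_j^{(i)}$ times. Relation \eqref{eq:rel} reads $\sum_jw(l_j)=\sum_jw(r_j)$. For $\gamma\in\mathbb C\setminus\{0\}$ put
\[
f_{i,\gamma}=l_1\cdots l_d-\gamma\,r_1\cdots r_d .
\]
This polynomial is irreducible. Indeed, the primitive vector $c^{(i)}$ is part of a basis of $\mathbb Z^{k_i}$, so the monomial $\mu=l_1\cdots l_d/(r_1\cdots r_d)$ is one of $k_i$ free generators of the ring of Laurent polynomials in $z_{i1},\dots,z_{ik_i}$. The quotient of this ring by $\mu-\gamma$ is a Laurent polynomial ring in the other generators, which is a domain, so $\mu-\gamma$ is prime. Since $f_{i,\gamma}=r_1\cdots r_d\,(\mu-\gamma)$, in any factorization of $f_{i,\gamma}$ into two polynomials one factor is a unit of the Laurent ring, that is, a constant times a monomial. The two monomials of $f_{i,\gamma}$ have no variable in common, so no variable divides $f_{i,\gamma}$,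 and that factor is constant.

There are $\sigma$ variables $z_{ij}$. Assign the at most $\sigma$ arbitrary tuples to different variables $z_{ij}$, and assign the groups of $d_i$ equal tuples to polynomials $f_{i,\gamma}$ with different $\gamma$. Let $\mathcal F$ be the set of the polynomials so used, and let $T(f)$ be the type assigned to $f\in\mathcal F$.

\subsection{Blocks with one elementary divisor}

Let $f$ be a variable or one of the $f_{i,\gamma}$, and let $d=\deg f$. We first write $f$ as a determinant. If $d=1$, put $B_f=(f)$ and $l_1=f$. If $f=f_{i,\gamma}$, let $B_f$ be the $d\times d$ matrix with $l_j$ at the place $(j,j)$ and $r_j$ at the place $(j,j+1)$, indices modulo $d$, except that $r_1$ is multiplied by $(-1)^d\gamma$; all other entries are $0$. A permutation that sends each $j$ to $j$ or $j+1$ is the identity or the $d$-cycle, of sign $(-1)^{d-1}$, so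
\[
\det B_f=l_1\cdots l_d+(-1)^{d-1}(-1)^d\gamma\,r_1\cdots r_d=f .
\]

At a simple root of $f$ the matrix $B_f$ gives the elementary divisor $t$, and $\nu$ copies of $B_f$ give $t$ repeated $\nu$ times. To obtain $t^\nu$ instead, we link the copies. For $d=1$, $\nu=2$ the model is $\left(\begin{smallmatrix}f&u\\0&f\end{smallmatrix}\right)$, which has determinant $f^2$ and corank $1$ where $f=0$ and $u\ne0$. So choose a variable $u$ among the $z_{ij}$ with $u\ne f$; this is possible because $\sigma\ge3$. For $\nu\ge1$ let $V_{f,\nu}$ have the basis $X_j^s,Y_j^s$ $(1\le j\le d$, $1\le s\le\nu)$ and the brackets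
\[
[X_j^s,Y_{j'}^s]=(B_f)_{jj'},\qquad [X_1^s,Y_1^{s+1}]=u\quad(s<\nu),
\]
all others being zero. The form on $V_{f,\nu}$ is $\widehat{\mathbb B}$, where $\mathbb B=\mathbb B_{f,\nu}$ is the $\nu\times\nu$ block matrix with $B_f$ on the diagonal, $uE_{11}$ just above it ($E_{11}$ is the $d\times d$ matrix unit), and $0$ elsewhere. When $d=1$ we omit the lower index of $X_1^s,Y_1^s$.

\begin{lemma}\label{lem:block}
\begin{enumerate}
\item[(a)] The basis vectors of $V_{f,\nu}$ can be given weights on which the brackets are additive and such that, for $f=z_U$, we have $w(X^s)(h_U)=s$.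
\item[(b)] We have $\det\mathbb B=f^\nu$. If $\lambda_0$ is a simple root of $f(x+\lambda a)$ at which no variable other than $f$ vanishes, then $t^\nu$ is the only elementary divisor of $\mathbb B$ over $\mathcal O_{\lambda_0}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $\alpha_j^s=w(X_j^s)$, $\beta_j^s=w(Y_j^s)$. The conditions are $\alpha_j^s+\beta_j^s=w(l_j)$, then $\alpha_j^s+\beta_{j+1}^s=w(r_j)$ with $j$ modulo $d$ (only for $d\ge2$), and $\alpha_1^s+\beta_1^{s+1}=w(u)$. Given $\beta_1^s$, define
\[
\beta_{j+1}^s=\beta_j^s+w(r_j)-w(l_j)\quad(1\le j<d),\qquad \alpha_j^s=w(l_j)-\beta_j^s\quad(1\le j\le d).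
\]
This satisfies the first condition, and the second one for $j<d$. For $j=d\ge2$,
\[
\alpha_d^s+\beta_1^s=\sum_{j\le d}w(l_j)-\sum_{j<d}w(r_j)=w(r_d)
\]
by \eqref{eq:rel}. Now start with $\beta_1^1=0$ and put $\beta_1^{s+1}=w(u)-\alpha_1^s$. For $f=z_U$ this gives $\alpha^1=w(z_U)$ and $\alpha^{s+1}=\alpha^s+w(z_U)-w(u)$. Since $w(u)(h_U)=0$, we get $\alpha^s(h_U)=s$.

(b) The matrix $\mathbb B$ is block triangular, so $\det\mathbb B=f^\nu$, of valuation $\nu$. By \eqref{eq:corank} it suffices to show that $\mathbb B(\lambda_0)$ has corank $1$. All matrices below are evaluated at $\lambda_0$. Deleting the first row and column of $B_f$ leaves a triangular matrix with determinant $l_2\cdots l_d$, which is nonzero (it is $1$ for $d=1$). So $B_f$ has rank $d-1$; let $\epsilon$ span its kernel and $\varphi$ the kernel of $B_f^T$. The columns of the adjugate matrix lie in $\langle\epsilon\rangle$ and its rows in $\langle\varphi^T\rangle$, so $\operatorname{adj}B_f=\kappa\,\epsilon\varphi^T$, and the entry $(1,1)$ shows that $\epsilon_1\varphi_1\ne0$. Let $(b^1,\dots,b^\nu)$ be in the kernel of $\mathbb B$, that is, $B_fb^\nu=0$ and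 $B_fb^s+uE_{11}b^{s+1}=0$ for $s<\nu$. Suppose that $B_fb^{s+1}=0$ for some $s\ge1$, say $b^{s+1}=\rho\epsilon$. Multiplying the $s$th equation by $\varphi^T$ gives $u\varphi_1\epsilon_1\rho=0$, and $u(\lambda_0)\ne0$, so $b^{s+1}=0$ and $B_fb^s=0$. Descending from $s+1=\nu$, we find $b^\nu=\dots=b^2=0$ and $b^1\in\langle\epsilon\rangle$.
\end{proof}

\subsection{Raising the largest elementary divisor}

The pairs $h_U,z_U$ can be added in any number without changing the Kronecker indices. The price is that $M$ loses rank at the root of $z_U$, so $L$ cannot be removed there, and it changes the type.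

\begin{example}\label{ex:J4}
Let $[X,Y]=z$, $[h,z]=z$, $[h,X]=X$, $[h,Y]=0$. The blocks $S$ and $\widehat M$ both equal $z\mathbb J$, and without $L$ the invariants would be $J(2,2)$. But the Pfaffian of $\mathcal A$ in the order $X,Y,h,z$ is $z^2$, and where $z=0$ and $X\ne0$ the rank is $2$. So the elementary divisors are $t^2,t^2$, and the invariants are $J(4)$.
\end{example}

In general the pair $h,z$ merges with a largest block and increases its exponent by one, which produces a unique maximum.

\begin{lemma}\label{lem:raise}
Let $\omega$ be a skew-symmetric form on a free $\mathcal O_{\lambda_0}$-module with basis $p_j,r_j$ $(1\le j\le\rho)$, $h,z$. Suppose that $\omega(p_j,r_j)=t^{m_j}$ with $m_1\ge m_j$ for all $j$, that all other pairings among the $p_j,r_j$ vanish, that $\omega(h,z)=t$ and $\omega(p_j,z)=\omega(r_j,z)=0$, and that $\omega(p_1,h)$ is a unit. Then $\omega$ is congruent to $\mathbb J\oplus t^{m_1+1}\mathbb J\oplus\bigoplus_{j\ge2}t^{m_j}\mathbb J$.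
\end{lemma}

\begin{proof}
Put $a_j=\omega(p_j,h)$, $b_j=\omega(r_j,h)$. Since $a_1$ is a unit, the pair $p_1,h$ spans a unimodular plane, and we make the other vectors orthogonal to it:
\begin{gather*}
p_j'=p_j-\frac{a_j}{a_1}p_1,\qquad r_j'=r_j-\frac{b_j}{a_1}p_1\qquad(j\ge2),\\
r_1'=r_1-\frac{b_1}{a_1}p_1-\frac{t^{m_1}}{a_1}h,\qquad z'=z+\frac t{a_1}p_1 .
\end{gather*}
Together with $p_1,h$ these vectors form a basis. Their pairings with $h$ are $a_j-a_j$, $b_j-b_j$, $b_1-b_1$ and $-t+t$. Among the old basis vectors $p_1$ pairs only with $r_1$ and $h$, so it is orthogonal to $p_j',r_j',z'$, and $\omega(p_1,r_1')=t^{m_1}-t^{m_1}=0$. For a vector $v$ orthogonal to $p_1$ and $h$ we have $\omega(v,r_1')=\omega(v,r_1)$. Hence, for $j\ge2$,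
\[
\omega(p_j',r_1')=-\frac{a_j}{a_1}t^{m_1},\qquad \omega(r_j',r_1')=-\frac{b_j}{a_1}t^{m_1},\qquad \omega(z',r_1')=\frac{t^{m_1+1}}{a_1}.
\]
The vectors $p_j',r_j'$ $(j\ge2)$ and $z'$ differ from $p_j,r_j,z$ by multiples of $p_1$, which is orthogonal to all of them; so they pair as the old ones do: $\omega(p_j',r_j')=t^{m_j}$, and all other pairings vanish. It remains to separate $r_1'$ from the $p_j',r_j'$. Because $m_j\le m_1$, the vector
\[
r_1''=r_1'+\sum_{j\ge2}t^{m_1-m_j}\Bigl(\frac{a_j}{a_1}r_j'-\frac{b_j}{a_1}p_j'\Bigr)
\]
has coefficients in $\mathcal O_{\lambda_0}$. It satisfies $\omega(p_j',r_1'')=-\frac{a_j}{a_1}t^{m_1}+\frac{a_j}{a_1}t^{m_1}=0$ and $\omega(r_j',r_1'')=-\frac{b_j}{a_1}t^{m_1}+\frac{b_j}{a_1}t^{m_1}=0$, and its pairings with $p_1,h,z'$ are those of $r_1'$. The pairs $(p_1,h)$, $(z',r_1'')$, $(p_j',r_j')$ are mutually orthogonal, and rescaling by the unit $a_1$ gives the stated form.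
\end{proof}

\subsection{Proof of Theorem~\ref{thm:C}}

\emph{The algebra.} Let $V$ be the direct sum of the following blocks, different blocks commuting with each other. For $f\in\mathcal F$ with $T(f)=(n_1,\dots,n_s)$ take $V_{f,n_1},\dots,V_{f,n_s}$. For $U$ of type $(n_1,\dots,n_s)$ take $V_{z_U,n_1-1}$ (omitted if $n_1=1$) and $V_{z_U,n_2},\dots,V_{z_U,n_s}$. By Lemma~\ref{lem:block}(a), $\mathfrak g=V\oplus H\oplus Z$ is a weighted algebra, and $S$ is the direct sum of the matrices $\widehat{\mathbb B}$ of the blocks.

\emph{The line.} The variables, the polynomials $f_{i,\gamma}\in\mathcal F$ and the basis vectors of $V$ are finitely many pairwise nonproportional irreducible homogeneous polynomials on $\mathfrak g^*$. By Lemma~\ref{lem:lines} we may assume that each of them has as many roots on the line as its degree, all simple, and that no two of them have a common root. By \eqref{eq:Mrank}, every $M_i(\lambda_0)$ has full row rank for every $\lambda_0\in\mathbb C$.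

\emph{Kronecker indices.} Over $\mathbb C(\lambda)$ the matrix $S$ is invertible and $M$ has full row rank. By \eqref{eq:shape} a kernel vector $(v,\eta,\zeta)$ of $A(\lambda)$ satisfies $M^T\eta=0$, $Sv+L\eta=0$ and $M\zeta=L^Tv$, hence $\eta=0$, $v=0$ and $M\zeta=0$. The summands $(z_U)$ of $M$ have no kernel. The kernel of $M_i$ has dimension one and contains the vector $\zeta^{(i)}$ with components
\[
\zeta^{(i)}_j=c_j^{(i)}\prod_{j'\ne j}z_{ij'}(\lambda),
\]
because $M_i\zeta^{(i)}$ is $\prod_jz_{ij}$ times the left side of \eqref{eq:rel}. The vector $\zeta^{(i)}$ has degree $k_i-1$ and vanishes nowhere, since at most one $z_{ij}$ vanishes at a given $\lambda$. A rational multiple of a nowhere vanishing polynomial vector is polynomial only if the factor is, so the polynomial kernel of $A(\lambda)$ is $\bigoplus_i\mathbb C[\lambda]\zeta^{(i)}$. The $\zeta^{(i)}$ lie in different summands $Z_i$, so $\sum_i\pi_i\zeta^{(i)}$ has degree at most $e$ if and only if $\deg\pi_i\le e-k_i+1$ for all $i$. These vectors form a space of dimension $\sum_i\max(0,e-k_i+2)$, and by Lemma~\ref{lem:read}(c) the Kronecker indices are $K$.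

\emph{Points $\lambda_0$ that are not roots of any $z_U$.} Here $M(\lambda_0)$ has full row rank, so by Lemma~\ref{lem:split} the pencil $A(\lambda)$ has the same elementary divisors as $S$. If $\lambda_0$ is a root of $f\in\mathcal F$, then by Lemma~\ref{lem:block}(b) the blocks $V_{f,n_j}$ contribute $t^{n_j}$ twice each, and all other blocks are unimodular. So each of the $\deg f$ roots of $f$ carries a tuple of type $T(f)$. If $\lambda_0$ is not a root of any $f\in\mathcal F$, it is not an eigenvalue.

\emph{The root $\lambda_0$ of $z_U$.} Let $U$ have type $(n_1,\dots,n_s)$. Put $h=h_U$, and let $z$ be the constant multiple of $z_U$ with $z(\lambda)=t$. Let $H'$ and $Z'$ be the sums of all summands of $H$ and $Z$ other than $\mathbb Ch_U$ and $\mathbb Cz_U$, and let $W=V\oplus\langle h,z\rangle$, all tensored with $\mathcal O_{\lambda_0}$. The weights of $Z'$ vanish on $h$, so $Z'$ is orthogonal to $W$, and the pairing of $H'$ with $Z'$ has full row rank at $\lambda_0$. By Lemma~\ref{lem:split} it suffices to study the restriction $\omega$ of $A(\lambda)$ to $W$. It satisfies $\omega|_V=S$, $\omega(V,z)=0$, $\omega(h,z)=t$.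

If $n_1=1$, then $s=1$ because the maximum is unique, no block belongs to $z_U$, and $S$ is unimodular. So there is $v_0\in V\otimes\mathcal O_{\lambda_0}$ with $\omega(v,v_0)=\omega(v,h)$ for all $v\in V$. Then $h-v_0$ is orthogonal to $V$ and $\omega(h-v_0,z)=t$, so $\omega$ is congruent to $S\oplus t\mathbb J$, and the type is $(1)$.

Let $n_1\ge2$. In each block bring $\mathbb B$ to Smith normal form $P\mathbb BQ$. The rows of $P$ define combinations $p$ of the $X$'s and the columns of $Q$ define combinations $r$ of the $Y$'s, and together they form a basis $p_j,r_j$ of $V\otimes\mathcal O_{\lambda_0}$ with $\omega(p_j,r_j)=t^{m_j}$ and all other pairings zero. By Lemma~\ref{lem:block}(b) we can number it so that $m_1=n_1-1$, with $p_1,r_1$ in the block $V_{z_U,n_1-1}$, then $m_j=n_j$ for $2\le j\le s$, and $m_j=0$ for $j>s$. Since the maximum is unique, $n_1-1\ge n_2$, and so $m_1\ge m_j$ for all $j$; this is the one place where that hypothesis is needed for $n_1\ge2$. For the block $V_{z_U,m_1}$ we have $\mathbb B(\lambda_0)=u(\lambda_0)\Delta_{m_1}$. The row of $P(\lambda_0)$ that defines $p_1$ is nonzero, and it annihilates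 $\mathbb B(\lambda_0)$ from the left because $m_1\ge1$. The left kernel of $\Delta_{m_1}$ is spanned by the last basis vector, so $p_1\equiv\kappa X^{m_1}\pmod t$ with $\kappa\in\mathbb C\setminus\{0\}$. By Lemma~\ref{lem:block}(a), $[X^{m_1},h]=-m_1X^{m_1}$, and therefore
\[
\omega(p_1,h)\equiv-\kappa\,m_1X^{m_1}(\lambda_0)\pmod t,
\]
which is nonzero because $X^{m_1}$ and $z_U$ have no common root on the line. Lemma~\ref{lem:raise} shows that the elementary divisors are $t^{n_1},t^{n_2},\dots,t^{n_s}$, each twice. So the tuple at $\lambda_0$ is $U$, and Theorem~\ref{thm:C} is proved. \qed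

\section{Multiple maxima force invariant hypersurfaces}\label{sec:obs}

We turn to necessary conditions; $\mathfrak g$ is now an arbitrary Lie algebra. A basis of $\mathfrak g$ gives linear coordinates $y_1,\dots,y_n$ on $\mathfrak g^*$.

\subsection{Singular polynomials}

Call an irreducible polynomial $f$ on $\mathfrak g^*$ \emph{singular} if $\operatorname{rank}\mathcal A_y<r$ for all $y$ with $f(y)=0$. Proportional polynomials are identified. Let $f$ be singular and let $\mathcal R_f$ be the discrete valuation ring of rational functions whose denominator is not divisible by $f$. By Section~\ref{sec:read} there is $G\in GL_n(\mathcal R_f)$ with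
\begin{equation}\label{eq:normal}
G^T\mathcal A\,G=D\oplus0_q,\qquad D=\bigoplus_{j=1}^{r/2}f^{n_j}\mathbb J,\qquad n_1\ge n_2\ge\dots\ge n_{r/2}\ge0 .
\end{equation}
Let $b$ be a common denominator, not divisible by $f$, of the entries of $G$ and $G^{-1}$. At points where $b\ne0$ both matrices are regular. At a point with $f=0$, $b\ne0$ the rank of $\mathcal A$ is less than $r$, so $n_1\ge1$. Let $T_f$ be the sequence of the nonzero $n_j$.

\begin{lemma}\label{lem:sing}
There are finitely many singular polynomials, and they are homogeneous. For generic $(x,a)$ the eigenvalues of $A(\lambda)$ are the roots of the polynomials $f(x+\lambda a)$ with $f$ singular; each $f$ gives $\deg f$ distinct eigenvalues, all with tuples of type $T_f$; and different $f$ give different eigenvalues. Consequently the number of tuples of type $T$ and the number of MM tuples are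
\[
m_T=\sum_{T_f=T}\deg f,\qquad N=\sum_{T_f\text{ is MM}}\deg f .
\]
\end{lemma}

\begin{proof}
The set $\mathcal X=\{y:\operatorname{rank}\mathcal A_y<r\}$ is a proper closed subset, and the zero sets of the singular polynomials are exactly its irreducible components of codimension $1$; so there are finitely many. The connected group $\mathbb C^*$ acts on $\mathcal X$ by scaling and preserves each component. Hence $f(\mu y)$ is proportional to $f(y)$ for all $\mu\in\mathbb C^*$, which forces $f$ to have a single homogeneous part. By Lemma~\ref{lem:read}(a) the eigenvalues are the points where the line meets $\mathcal X$. By Lemma~\ref{lem:lines} a generic line misses the components of codimension at least $2$, the intersections of different components and the sets $\{f=b=0\}$, and each $f$ has $\deg f$ simple roots on it. At such a root $\lambda_0$ the restriction of $G$ to the line lies in $GL_n(\mathcal O_{\lambda_0})$ and $f$ is $t$ times a unit, so \eqref{eq:normal} shows that the elementary divisors are the $t^{n_j}$ with $n_j>0$, each twice.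
\end{proof}

\subsection{The Lie--Poisson structure and the kernel form}

So far the Jacobi identity has not been used. It enters through the following standard facts. The cotangent space of $\mathfrak g^*$ at any point is $\mathfrak g$, so a vector $(\theta_1,\dots,\theta_n)$ of functions is a $1$-form $\sum\theta_i\,dy_i$, and $\mathcal A$ is a skew-symmetric pairing of $1$-forms. The \emph{Lie--Poisson bracket} of local holomorphic functions is $\{\varphi,\psi\}(y)=\mathcal A_y(d\varphi,d\psi)$. It satisfies the Jacobi identity, so the Hamiltonian vector fields $\xi_\varphi=\{\varphi,\cdot\}$ satisfy $[\xi_\varphi,\xi_\psi]=\xi_{\{\varphi,\psi\}}$. At a point $y$ the fields $\xi_{y_1},\dots,\xi_{y_n}$ span the image of $\mathcal A_y\colon\mathfrak g\to\mathfrak g^*$, which is the annihilator of $\ker\mathcal A_y$ by skew-symmetry. On the open set where $\operatorname{rank}\mathcal A=r$ this annihilator is therefore an involutive distribution. Equivalently, if $1$-forms $\kappa_1,\dots,\kappa_q$ form a basis of $\ker\mathcal A$ at each point of an open subset of this set, then there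
\begin{equation}\label{eq:frob}
d\kappa_i\wedge\kappa_1\wedge\dots\wedge\kappa_q=0\qquad(1\le i\le q).
\end{equation}
Two textbook theorems will be used. The holomorphic Frobenius theorem says that if holomorphic $1$-forms $\kappa_1,\dots,\kappa_q$ are linearly independent at $y$ and satisfy \eqref{eq:frob} near $y$, then there are local coordinates $s_1,\dots,s_{n-q},\chi_1,\dots,\chi_q$ such that the $\kappa_i$ and the $d\chi_i$ span the same subbundle. And if an invertible skew-symmetric matrix $\Pi$ of functions of $s_1,\dots,s_r$ defines a bracket $\{s_i,s_j\}=\Pi_{ij}$ that satisfies the Jacobi identity, then the $2$-form $\sum_{i<j}(\Pi^{-1})_{ij}\,ds_i\wedge ds_j$ is closed.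

We need one polynomial object that encodes the kernel. Take a basis of the kernel of $\mathcal A$ over the field of rational functions on $\mathfrak g^*$, form its wedge product, and multiply it by a rational function so that the coefficients become coprime polynomials. The resulting $q$-form $\Omega$ is the \emph{kernel form}. A change of basis multiplies the wedge product by a rational function, so $\Omega$ is unique up to a constant factor. For $q=0$ we have $\Omega=1$; for $q=1$ we write $\Omega=\theta$.

\begin{lemma}\label{lem:kernel}
The coefficients of $\Omega$ are homogeneous of degree $\sum_j(k_j-1)$. If $q=1$, then $\theta\wedge d\theta=0$.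
\end{lemma}

\begin{proof}
On a nonempty Zariski open set $\mathcal Y\subset\mathfrak g^*$ the value $\Omega(y)$ spans the line $\Lambda^q\ker\mathcal A_y$. For $\mu\in\mathbb C^*$ we have $\ker\mathcal A_{\mu y}=\ker\mathcal A_y$, so $y\mapsto\Omega(\mu y)$ is also a kernel form and is a constant multiple of $\Omega$; hence all coefficients are homogeneous of one degree $e$. Since they are coprime, the set $\{\Omega=0\}$ has codimension at least $2$. So for generic $(x,a)$ the polynomial $\Omega(x+\lambda a)$ vanishes nowhere, has degree $e$ (its leading coefficient is $\Omega(a)$), and, if $x\in\mathcal Y$, spans $\Lambda^q\ker A(\lambda)$ for all but finitely many $\lambda$. It is thus a rational multiple of the product $v_1\wedge\dots\wedge v_q$ of Lemma~\ref{lem:read}(b). Both vanish nowhere, so the factor has neither zeros nor poles and is constant; hence $e=\sum_j(k_j-1)$. For $q=1$, \eqref{eq:frob} gives $\theta\wedge d\theta=0$ on a dense open set, hence everywhere.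
\end{proof}

\subsection{The obstruction}

Call an irreducible homogeneous polynomial $f$ \emph{invariant} if $f$ divides all coefficients of $df\wedge\Omega$. For $q=1$ this says that $\theta$ restricts to zero on the smooth part of $\{f=0\}$.

The idea of the next proposition is seen in the case $n=4$, $q=0$, $T_f=(1,1)$. Near a general point of $\{f=0\}$ the Poisson matrix is $f$ times an invertible matrix, so its inverse is a closed $2$-form $\omega_0/f$ with $\omega_0$ holomorphic of rank $4$. Closedness gives $f\,d\omega_0=df\wedge\omega_0$, so $df\wedge\omega_0=0$ on $\{f=0\}$, and this is impossible for $df\ne0$ and $\omega_0$ of rank $4$. When $q>0$ the Poisson matrix has no inverse. The same computation can be made on the leaves of the annihilator of the kernel, provided that $f$ restricts to a leaf with nonzero differential, and this is what noninvariance of $f$ gives.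

\begin{proposition}\label{prop:inv}
If $f$ is singular and $T_f$ is an MM type, then $f$ is invariant.
\end{proposition}

\begin{proof}
Suppose that $f$ is singular and not invariant. We show that $T_f$ has a unique maximum. Neither $b$ nor some coefficient of $df\wedge\Omega$ is divisible by $f$, so there is a point $y$ with $f(y)=0$, $b(y)\ne0$ and $(df\wedge\Omega)(y)\ne0$. We work with holomorphic germs at $y$.

\emph{The kernel extends across the hypersurface.} Regard the columns of $G$ in \eqref{eq:normal} as $1$-forms $\epsilon_1,\dots,\epsilon_r,\kappa_1,\dots,\kappa_q$. Near $y$ they are holomorphic and form a frame of the cotangent bundle, and off $\{f=0\}$ the $\kappa_i$ form a basis of $\ker\mathcal A$. So \eqref{eq:frob} holds off $\{f=0\}$, and by continuity near $y$. Moreover $\kappa_1\wedge\dots\wedge\kappa_q=\rho\,\Omega$ with $\rho$ rational. Both forms are regular and nonzero at $y$, so $\rho$ is regular and nonzero at $y$. Hence $df(y)$ is not in the span of the $\kappa_i(y)$.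

\emph{Coordinates along the leaves.} Take Frobenius coordinates $s_1,\dots,s_r,\chi_1,\dots,\chi_q$, and let $d_s$ be the exterior derivative in the variables $s$, with the $\chi_i$ as parameters. By the previous step $d_sf(y)\ne0$. The $d\chi_i$ lie in the kernel of $\mathcal A$, so $\{\chi_i,\cdot\}=0$, and the bracket is determined by the matrix $\Pi=(\{s_i,s_j\})$. In the Jacobi identity for $s_i,s_j,s_k$ only derivatives in the directions $s$ occur, so for each fixed $\chi$ the matrix $\Pi$ defines a bracket in the variables $s$ that satisfies the Jacobi identity. Modulo the span of the $\kappa_i$, both $ds_1,\dots,ds_r$ and $\epsilon_1,\dots,\epsilon_r$ are frames, and $\mathcal A$ has in them the matrices $\Pi$ and $D$. So $\Pi=G_1^TDG_1$ with $G_1$ holomorphic and invertible near $y$.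

\emph{The polar part of the inverse.} The matrix
\[
f^{n_1}\Pi^{-1}=G_1^{-1}\Bigl(\bigoplus_jf^{n_1-n_j}\mathbb J^{-1}\Bigr)(G_1^T)^{-1}
\]
is holomorphic near $y$, and its rank at $y$ is $2\cdot\#\{j:n_j=n_1\}$. Let $\omega_0$ be the $2$-form in $ds_1,\dots,ds_r$ with this matrix. Off $\{f=0\}$ the form $f^{-n_1}\omega_0$ is $d_s$-closed, that is,
\[
f\,d_s\omega_0-n_1\,d_sf\wedge\omega_0=0,
\]
and by continuity this holds near $y$. At $y$ we get $d_sf\wedge\omega_0=0$, since $n_1\ge1$. A $2$-form annihilated by wedging with a nonzero covector $\alpha$ has the form $\alpha\wedge\beta$ (take $\alpha$ as the first basis covector), so $\omega_0(y)$ has rank at most $2$. Thus only one $n_j$ equals $n_1$.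
\end{proof}

\section{When the inequality holds}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:sing} and Proposition~\ref{prop:inv}, $N$ is a sum of degrees of distinct invariant polynomials.

(a) Let $K=\varnothing$. Then $\Omega=1$, and invariance means that $f$ divides all its partial derivatives. These have smaller degree and are not all zero, so there is no invariant polynomial, and $N=0$.

Let $K=\{1\}$. By Lemma~\ref{lem:kernel} the coefficients of $\theta$ are constant, so $\theta=dy_1$ in suitable linear coordinates. The coefficients of $df\wedge dy_1$ are $\pm\partial f/\partial y_i$, $i\ge2$. If $f$ divides them, they vanish, so $f$ is a polynomial in $y_1$; being homogeneous and irreducible, it is proportional to $y_1$. Hence $N\le1$, and Example~\ref{ex:first}(c) has $N=1$.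

(b) If $K$ satisfies \eqref{eq:cond} and is neither $\varnothing$ nor $\{1\}$, then some $k_i\ge3$. Theorem~\ref{thm:C} with any number of groups of $d_i$ tuples $J(2,2)$ gives arbitrarily large $N$.

It remains to bound the dimension. Let \eqref{eq:cond} hold and $N\ge\sigma+1$. By (a), $K\ne\varnothing,\{1\}$, so some $k_i\ge3$. The Kronecker blocks have total size $2\sigma-q$, and an MM tuple contains at least two blocks of size at least $2$. Therefore
\[
\dim\mathfrak g\ge2\sigma-q+4(\sigma+1)=6\sigma-q+4 .
\]
If $\sigma=3$, then $K=\{3\}$ and the bound is $21$. If $\sigma\ge4$, then $q\le\sigma$ gives $\dim\mathfrak g\ge5\sigma+4\ge24$. The value $21$ is attained in Theorem~\ref{thm:A}.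
\end{proof}

\begin{remark}
Condition \eqref{eq:cond} was used only to find an index $k_i\ge3$. Without it the bound on the dimension fails: Example~\ref{ex:k2} with $N=3$ has $N>\sigma=2$ in dimension $15$.
\end{remark}

\section{A single Kronecker block of size five}\label{sec:D}

For $q=1$ Proposition~\ref{prop:inv} turns the problem into one about the invariant hypersurfaces of the $1$-form $\theta$. Since everything is homogeneous, the natural tool is the Euler field $E=\sum_iy_i\,\partial/\partial y_i$. Recall that $E(f)=(\deg f)f$ for homogeneous $f$, that the contraction $i_v$ with a vector field $v$ satisfies $i_v(\alpha\wedge\beta)=i_v\alpha\wedge\beta+(-1)^p\alpha\wedge i_v\beta$ for a $p$-form $\alpha$, and that, by Cartan's formula, a $p$-form $\alpha$ with homogeneous coefficients of degree $e$ satisfies $(e+p)\alpha=i_E\,d\alpha+d\,i_E\alpha$. We write $f\mid\alpha$ if $f$ divides all coefficients of $\alpha$, and $\partial_i=\partial/\partial y_i$.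

\begin{lemma}\label{lem:euler}
Let $\mathfrak g$ have a single Kronecker block, of index $k$. If $i_E\theta\ne0$, then $N\le k$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:kernel}, $F=i_E\theta$ has degree $k$. Let $f$ be invariant. Then $f$ divides $i_E(df\wedge\theta)=(\deg f)f\,\theta-F\,df$, so $f\mid F\,df$. Since $f$ is irreducible and does not divide $df$, it divides $F$. The product of distinct invariant polynomials therefore divides $F$, and the sum of their degrees is at most $k$.
\end{proof}

In a weighted algebra from Section~\ref{sec:C} with $q=1$ the kernel form is $\sum_jc_j\prod_{j'\ne j}z_{j'}\,dz_j$, so $i_E\theta=(\sum_jc_j)\,z_1\cdots z_k$, and the condition $\sum_jc_j=0$ imposed there is exactly the exceptional case of the lemma. For $k=3$ the exceptional case can be analyzed completely, because the coefficients of $d\theta$ are then linear.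

\begin{proposition}\label{prop:quad}
Let $\theta$ be a $1$-form on $\mathbb C^n$ with coprime homogeneous quadratic coefficients such that $\theta\wedge d\theta=0$ and $i_E\theta=0$. Consider the irreducible homogeneous polynomials $f$, up to a factor, with $f\mid df\wedge\theta$. There is an integer $d\ge2$ such that at most three of them are linear and all others have degree $d$.
\end{proposition}

\begin{proof}
As before we call these $f$ invariant, and we write $\sim$ for proportionality.

\emph{Reduction to two cases.} Cartan's formula gives $3\theta=i_E\,d\theta$, so $d\theta\ne0$ and $d\theta$ determines $\theta$. Differentiating $\theta\wedge d\theta=0$ gives $d\theta\wedge d\theta=0$. The map $y\mapsto d\theta(y)$ is linear, so its image is a linear space $\Phi$ of constant $2$-forms $\phi$ with $\phi\wedge\phi=0$. Such a form has rank at most $2$; if nonzero, it equals $\alpha\wedge\beta$ and determines the plane $P_\phi=\langle\alpha,\beta\rangle$ of covectors. For $\phi_1,\phi_2\in\Phi$, expanding $(\phi_1+\phi_2)\wedge(\phi_1+\phi_2)=0$ gives $\phi_1\wedge\phi_2=0$, so any two of the planes intersect nontrivially.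

Planes that pairwise intersect nontrivially all contain a common line or all lie in a common $3$-dimensional space. To see this, suppose that there is no common line. Then there are planes $P_1\ne P_2$, with $\ell=P_1\cap P_2$ a line, and a plane $P_3\not\supset\ell$. The lines $P_3\cap P_1$ and $P_3\cap P_2$ are different, since otherwise both would equal $\ell$. So they span $P_3$, and $P_3\subset W:=P_1+P_2$, $\dim W=3$. If a plane $P$ of the family were not contained in $W$, then the nonzero spaces $P\cap P_i$, $i=1,2,3$, would all equal the line $P\cap W$, which would then be $\ell$ and lie in $P_3$.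

\medskip
\emph{Case I: all planes contain $dl$, with $l\ne0$ linear.} Taking $l$ as the first coordinate, we see that $d\theta=dl\wedge\eta$, where $\eta$ has linear coefficients. From $d(d\theta)=0$ we get $dl\wedge d\eta=0$, so the constant $2$-form $d\eta$ equals $dl\wedge dg_0$ with $g_0$ linear. Then $\eta+g_0\,dl$ is closed, and by Cartan's formula it equals $dQ$ for the quadratic form $Q=\frac12i_E(\eta+g_0\,dl)$. Thus $d\theta=dl\wedge dQ$, and
\[
3\theta=i_E(dl\wedge dQ)=l\,dQ-2Q\,dl=l^3\,d(Q/l^2).
\]
Let $f\not\sim l$ be invariant. On the set $\{f=0,\ df\ne0,\ l\ne0\}$ the form $\theta$ is proportional to $df$, so $Q/l^2$ is locally constant on this set. It is a nonempty Zariski open subset of an irreducible variety, hence connected and dense. So $Q-\gamma l^2$ vanishes on $\{f=0\}$ for some $\gamma\in\mathbb C$, and $f\mid Q-\gamma l^2$. We have $Q-\gamma l^2\ne0$, since otherwise $\theta=0$. Hence $\deg f\le2$.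

It remains to count the linear invariant polynomials. Suppose that $f\not\sim l$ is one, and write $Q-\gamma l^2=fg$ with $g$ linear, so that $3\theta=l\,d(fg)-2fg\,dl$. We claim that $l,f,g$ are linearly independent. Otherwise $g$ is a combination of $y_1=l$ and $y_2=f$, and $\theta=\theta_1dy_1+\theta_2dy_2$ with $y_1\theta_1+y_2\theta_2=i_E\theta=0$; then $\theta_1=-y_2g_1$, $\theta_2=y_1g_1$ with $g_1$ linear, contrary to coprimality. So for $\gamma'\ne\gamma$ the quadratic form $Q-\gamma'l^2=fg+(\gamma-\gamma')l^2$ has rank $3$ and is irreducible. Every linear invariant polynomial $f'\not\sim l$ divides some $Q-\gamma'l^2$, which forces $\gamma'=\gamma$ and $f'\sim f$ or $f'\sim g$. The proposition holds with $d=2$.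

\medskip
\emph{Case II: all planes lie in $\langle dy_1,dy_2,dy_3\rangle$}, where $y_1,\dots,y_n$ are suitable linear coordinates. Then $d\theta=\sum_{i<j\le3}a_{ij}\,dy_i\wedge dy_j$ with $a_{ij}$ linear. For $s>3$ the coefficient of $dy_s\wedge dy_i\wedge dy_j$ in $d(d\theta)=0$ is $\partial_sa_{ij}$, so the $a_{ij}$ depend only on $y_1,y_2,y_3$. With $\mathrm{vol}=dy_1\wedge dy_2\wedge dy_3$ we can write
\[
d\theta=i_v\mathrm{vol}=v_1\,dy_2\wedge dy_3-v_2\,dy_1\wedge dy_3+v_3\,dy_1\wedge dy_2,\qquad 3\theta=i_Ei_v\mathrm{vol},
\]
for a linear vector field $v=\sum_{i\le3}v_i\partial_i\ne0$ on $\mathbb C^3$, and $d(d\theta)=0$ says that $\sum_i\partial_iv_i=0$. So $v$ acts on $\langle y_1,y_2,y_3\rangle$ as a nonzero endomorphism of trace $0$, and $\theta=\sum_{i\le3}\theta_i\,dy_i$ with $\theta_i\in\mathbb C[y_1,y_2,y_3]$.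

Let $f$ be invariant. We show that $f\in\mathbb C[y_1,y_2,y_3]$ and that $f$ is an eigenvector of $v$. For $s>3$ and $i\le3$ the coefficient of $dy_s\wedge dy_i$ in $df\wedge\theta$ is $\partial_sf\cdot\theta_i$. By coprimality $f$ does not divide some $\theta_i$, so $f\mid\partial_sf$ and $\partial_sf=0$. Now $df\wedge\mathrm{vol}=0$. Contracting with $v$ gives $v(f)\,\mathrm{vol}-df\wedge i_v\mathrm{vol}=0$, and contracting with $E$ gives
\[
3\,df\wedge\theta=(\deg f)f\;i_v\mathrm{vol}-v(f)\,i_E\mathrm{vol}.
\]
The coefficients of $i_E\mathrm{vol}$ are $\pm y_i$, so $f\mid v(f)y_i$ for $i=1,2,3$. As $f$ cannot divide all three $y_i$, it divides $v(f)$, and by degree $v(f)=\mu f$ with $\mu\in\mathbb C$.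

We choose $y_1,y_2,y_3$ to be a Jordan basis for $v$, scaled by a common factor so that $\mathrm{vol}$ is unchanged. There are three possible Jordan forms.

(a) \emph{$v=\sum_i\lambda_iy_i\partial_i$ with $\lambda_1+\lambda_2+\lambda_3=0$.} Contracting $i_v\mathrm{vol}$ with $E$ gives
\[
3\theta=(\lambda_2-\lambda_3)y_2y_3\,dy_1+(\lambda_3-\lambda_1)y_1y_3\,dy_2+(\lambda_1-\lambda_2)y_1y_2\,dy_3 .
\]
If two of the $\lambda_i$ were equal, one term would vanish and the other two would share a variable. So the $\lambda_i$ are distinct. Monomials $y^m$ are eigenvectors of $v$ with eigenvalue $\sum m_i\lambda_i$. Since $f$ is homogeneous and an eigenvector, the exponents of any two monomials of $f$ differ by an element of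
\[
\Gamma=\Bigl\{c\in\mathbb Z^3:\ \sum c_i=0,\ \sum c_i\lambda_i=0\Bigr\}.
\]
The vectors $(1,1,1)$ and $(\lambda_1,\lambda_2,\lambda_3)$ are independent, so $\Gamma$ lies on a line and has rank at most $1$. If $\Gamma=0$, then $f$ is a monomial, so $f\sim y_i$ for some $i$, and any $d\ge2$ will do. Let $\Gamma=\mathbb Zc$, $c\ne0$. No entry of $c$ vanishes: if, say, $c_3=0$, then $c_2=-c_1$ and $c_1(\lambda_1-\lambda_2)=0$. So, up to sign and the order of the coordinates, $c=(d,-\alpha,-\beta)$ with $\alpha,\beta\ge1$ and $d=\alpha+\beta\ge2$; the number $d$ depends only on $\theta$. The exponents in $f$ are of the form $m+jc$ with $0\le j\le J$, where $j=0$ and $j=J$ occur. From $m\ge0$ and $m+Jc\ge0$ we see that $m'=(m_1,m_2-J\alpha,m_3-J\beta)$ has nonnegative entries, and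
\[
y^{m+jc}=y^{m'}P^jR^{J-j},\qquad P=y_1^d,\quad R=y_2^\alpha y_3^\beta .
\]
So $f$ is $y^{m'}$ times a binary form of degree $J$ in $P,R$ in which $P^J$ and $R^J$ occur, and this form is a constant times a product of factors $P-\gamma R$ with $\gamma\ne0$. Since $f$ is irreducible, $f\sim y_i$ or $f\sim P-\gamma R$, which has degree $d$.

(b) \emph{$v(y_1)=\lambda y_1+y_2$, $v(y_2)=\lambda y_2$, $v(y_3)=-2\lambda y_3$.} If $\lambda=0$, then $v=y_2\partial_1$ and $y_2\mid\theta$, contrary to coprimality. So $\lambda\ne0$. Write $v=v'+v''$ with $v'=\lambda(y_1\partial_1+y_2\partial_2-2y_3\partial_3)$ and $v''=y_2\partial_1$. On homogeneous polynomials of degree $e=\deg f$ these operators commute, $v'$ is diagonalizable and $v''$ is nilpotent. Hence the generalized eigenspaces of $v$ are the eigenspaces of $v'$, and $v(f)=\mu f$ implies $v'(f)=\mu f$ and $y_2\partial_1f=0$. So $f$ is a combination of monomials $y_2^iy_3^j$ with $i+j=e$ and $\lambda(i-2j)=\mu$. These equations have at most one solution, so $f\sim y_2$ or $f\sim y_3$, and any $d\ge2$ will do.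

(c) \emph{A single Jordan block.} The eigenvalue is $0$ because the trace vanishes, so $v=y_2\partial_1+y_3\partial_2$ and
\[
d\theta=y_2\,dy_2\wedge dy_3-y_3\,dy_1\wedge dy_3=dy_3\wedge(y_3\,dy_1-y_2\,dy_2).
\]
All planes contain $dy_3$, and we are in Case~I.
\end{proof}

The algebra of Theorem~\ref{thm:A} has $\theta=2z_2z_3\,dz_1-z_1z_3\,dz_2-z_1z_2\,dz_3$, whose coefficients form the kernel vector of $M$. This is $-(l\,dQ-2Q\,dl)$ with $l=z_1$, $Q=z_2z_3$, and the quadrics used there belong to the pencil $Q-\gamma l^2$ of Case~I.

\begin{proof}[Proof of Theorem~\ref{thm:D}]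
\emph{Sufficiency.} Let $d\ge2$ satisfy $\sum_T(m_T\bmod d)\le3$. Apply Theorem~\ref{thm:C} with $K=\{3\}$, $\sigma=3$ and $d_1=d\ge2=\lceil3/2\rceil$. For each MM type $T$ set aside $m_T\bmod d$ tuples; altogether these are at most $\sigma$ tuples. The other tuples of type $T$ split into groups of $d$, and the tuples with unique maximum form the first collection in Theorem~\ref{thm:C}.

\emph{Necessity.} Let $\mathfrak g$ have $K=\{3\}$. By Lemma~\ref{lem:kernel}, $\theta$ has coprime homogeneous quadratic coefficients and $\theta\wedge d\theta=0$. If $i_E\theta\ne0$, then $N\le3$ by Lemma~\ref{lem:euler}, and for $d=4$ we have $\sum_T(m_T\bmod d)=\sum_Tm_T=N\le3$. Let $i_E\theta=0$, and take $d$ from Proposition~\ref{prop:quad}. For an MM type $T$ let $a_T$ and $b_T$ be the numbers of linear and of nonlinear singular polynomials $f$ with $T_f=T$. All these $f$ are invariant by Proposition~\ref{prop:inv}, so $\sum_Ta_T\le3$ and the nonlinear ones have degree $d$. By Lemma~\ref{lem:sing}, $m_T=a_T+d\,b_T$. Hence $m_T\bmod d\le a_T$, and $\sum_T(m_T\bmod d)\le3$.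
\end{proof}

\begin{thebibliography}{1}

\bibitem{Kozlov}
I.~K. Kozlov, \emph{Realization of Jordan-Kronecker invariants by Lie algebras}, arXiv:2307.08642 (2023).

\end{thebibliography}
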